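# Thirty-three unit vectors in dimension sixteen: small $k$-sums and the bound $2d$

## 1. A matrix of rank at most 16 on thirty-three cells of $\mathbb Z_6^2$

Take the $36$ cells $(i,j)$ of $V=\mathbb Z_6^2$ and give each cell three coordinates: $i$, $j$ and $i+j$, all in $\mathbb Z_6$. Any two of the three determine the cell, so two distinct cells agree in at most one coordinate. Call two distinct cells *collinear* if they agree in one. Each coordinate splits $V$ into six classes of six cells, so every cell is collinear with exactly $3\cdot 5=15$ others.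

For $c=1,2,3$ let $B_c$ be the $0/1$ matrix indexed by $V\times V$ with $B_c(x,y)=1$ iff $x$ and $y$ agree in the $c$-th coordinate. Let $J$ be the all-ones matrix and
$$G=\tfrac1{15}\sum_{c=1}^{3}(6B_c-J).$$
On the diagonal, $G(x,x)=\frac{18-3}{15}=1$. Off the diagonal, $G(x,y)=\frac{6-3}{15}=\frac15$ if $x,y$ are collinear and $G(x,y)=-\frac{3}{15}=-\frac15$ if not. Each row of $6B_c-J$ is a function on $V$ that is constant on the six classes of coordinate $c$ and has sum $36-36=0$. Such functions form a space of dimension $5$, so $6B_c-J$ has rank at most $5$. Hence $\operatorname{rank}G\le 15$, and all row sums of $G$ are $0$.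

Now delete the three cells $Z=\{(0,0),(2,2),(4,4)\}$ and let $X=V\setminus Z$, so $|X|=33$. For $x\in X$ let $c(x)$ be the number of $z\in Z$ collinear with $x$. The cells of $Z$ use the rows $0,2,4$, the columns $0,2,4$, and the sums $0,4,2$, each once.

* If $i,j$ are both odd, then $i+j$ is even, so $x$ shares its sum with exactly one $z$ and shares neither row nor column with any: $c(x)=1$.
* If exactly one of $i,j$ is even, then $i+j$ is odd and again $c(x)=1$.
* If both are even, $x$ shares its row with one $z$, its column with one, its sum with one. These are three different cells, because agreeing twice with $z$ would mean $x=z$. So $c(x)=3$.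

There are $27$ cells of the first two kinds and $9-3=6$ of the last. In particular *every cell of $X$ is collinear with some cell of $Z$*.

Finally shift and rescale each row. Put $v_x=\frac1{155}$ if $c(x)=1$ and $v_x=\frac1{31}$ if $c(x)=3$, and let
$$A(x,y)=\frac{G(x,y)+v_x}{1+v_x}\qquad(x,y\in X).$$
The diagonal is $1$. We have added a matrix of rank at most one (row $x$ is constant equal to $v_x$) to a submatrix of $G$ and multiplied rows by nonzero numbers, so $\operatorname{rank}A\le 16$. Write $t$ for the value at collinear pairs, $-u$ for the value at non-collinear pairs, and $T$ for the row sum. A row with $c(x)=1$ has $14$ collinear and $18$ non-collinear cells in $X$; a row with $c(x)=3$ has $12$ and $20$. So: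

* if $c(x)=1$: $t=\frac{8}{39}$, $u=\frac{5}{26}$, and $T=1+14\cdot\frac8{39}-18\cdot\frac5{26}=\frac{16}{39}$;
* if $c(x)=3$: $t=\frac{9}{40}$, $u=\frac{13}{80}$, and $T=1+12\cdot\frac9{40}-20\cdot\frac{13}{80}=\frac{9}{20}$.

**What the matrix does.** *In every row of $A$, every sum of $30$ of the $33$ entries lies in $[-1,1]$.* A $30$-sum is $T$ minus three entries. If the diagonal entry is kept, the sum lies in $[T-3t,\,T+3u]$, which is $[-\frac8{39},\frac{77}{78}]$ or $[-\frac9{40},\frac{15}{16}]$ in the two cases. If the diagonal is dropped together with two other entries, the sum lies in $[T-1-2t,\,T-1+2u]$, which is $[-1,-\frac8{39}]$ or $[-1,-\frac9{40}]$. All four intervals are inside $[-1,1]$.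

Now read the *columns* of $A$ as vectors of $\ell_\infty^{33}$, that is, $\mathbb R^{33}$ with the maximum norm. Each column has norm $1$, because its largest entry is the $1$ on the diagonal. Any $30$ of the columns add up to a vector of norm at most $1$, because coordinate $x$ of the sum is a $30$-sum in row $x$. And the columns span a space of dimension at most $16$. So there are $33$ unit vectors in a $16$-dimensional normed space, any $30$ of which have a sum of norm at most $1$. The value conjectured for the largest possible number of such vectors was $32$.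

The rest of the lecture says precisely what was conjectured, explains where $\frac15$, $Z$ and $v_x$ come from, and determines how far the conjecture is from the truth.

## 2. $k$-collapsing families and the number $2d$

Let $d\ge2$ and $k\ge2$ be integers, and let $X$ be a $d$-dimensional real Banach space, i.e. $\mathbb R^d$ with some norm.

**Definition.** A family $\{x_i:i\in[m]\}$ in $X$, with $m>k$, is *$k$-collapsing* if $\left\|\sum_{i\in I}x_i\right\|\le1$ for every $k$-element subset $I\subseteq[m]=\{1,\dots,m\}$. By $\overline{\mathcal C}(k,d)$ we denote the maximum cardinality $m$ of a $k$-collapsing family of *unit* vectors in a $d$-dimensional real Banach space, the maximum being over all such spaces.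

In words: how many unit vectors can we have if any $k$ of them nearly cancel, when we may also choose the norm?

**Examples.** Three unit vectors at mutual angles $120^\circ$ in the Euclidean plane form a $2$-collapsing family, since the sum of any two is minus the third. In $\ell_\infty^2$ the four vectors $\pm e_1,\pm e_2$ do better for $k=2$: sums of two are $0$ or $\pm e_1\pm e_2$, of norm at most $1$. In general, for $k\le 2d-2$ the family $\{\pm e_i:i\in[d]\}$ in $\ell_\infty^d$ is $k$-collapsing, because every coordinate of every subset sum is in $\{-1,0,1\}$. Hence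
$$\overline{\mathcal C}(k,d)\ge 2d\qquad (k\le 2d-2).\tag{1}$$

It is known that $\overline{\mathcal C}(k,d)=2d$ whenever $-2d+\sqrt{6d^2+3d+1}\le k\le 2d-\sqrt{d/2}$ and $k\ge3$. The question comes from Konrad J. Swanepoel, "Sets of unit vectors with small subset sums", arXiv:1210.0366 (2012):

**Conjecture.** $\overline{\mathcal C}(k,d)=2d$ if $2d-\sqrt{d/2}\le k\le 2d-2$.

Throughout write $s=2d-k$. The conjectured range is $2\le s\le\sqrt{d/2}$, which is non-empty only for $d\ge8$. We shall also write $m=k+q$, so $q$ is the number of vectors *omitted* from a $k$-sum. The family $\pm e_i$ has $q=s$, and beating it means reaching $q\ge s+1$.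

**Can one just add a vector?** Take $k=2d-2$ and try to add one unit vector $x$ to $\{\pm e_i\}$ in $\ell_\infty^d$. Now $k$-sums omit three vectors. Omit $-e_1$ and two vectors $\pm e_j$ with $j\ge2$: the first coordinate of the sum is $1+x_1$, so $x_1\le0$. Omit $e_1$ and two such vectors: the first coordinate is $-1+x_1$, so $x_1\ge0$. Hence $x_1=0$, likewise every coordinate vanishes, and $x$ is not a unit vector. The standard example is rigid, so a counterexample must look different.

Here is what will be proved.

**Theorem 1.** For every $d\ge16$, $\overline{\mathcal C}(2d-2,d)\ge2d+1$. Here $k=2d-2$ lies in the conjectured range, so the conjecture is false.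

**Theorem 2.** Let $q\ge2$, let $p\ge2q+1$ be a prime power, $d\ge q(p-1)+1$ and $0\le s\le q(p-1)+1$. Then $\overline{\mathcal C}(2d-s,d)\ge2d-s+q$.

**Theorem 3.** Let $d\ge8$, $2d-\sqrt{d/2}\le k\le2d-2$ and $q_1=\left\lfloor\frac12+\sqrt{(d-1)/2}\right\rfloor$. Then $\overline{\mathcal C}(k,d)\le\max\{2d,\,k+q_1\}$.

**Corollary 4.** In the conjectured range:

1. The conjectured equality holds when $(2s+1)^2>2d-2$, i.e. when $s>\sqrt{(d-1)/2}-\frac12$.
2. It fails for all $2\le s\le\lfloor\frac12\sqrt d\rfloor-1$. For every $\delta>0$ and $d\ge d_0(\delta)$ it fails for all $2\le s\le(1-\delta)\sqrt{d/2}-1$.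
3. As $d\to\infty$, uniformly for $2d-\sqrt{d/2}\le k\le2d-2$, we have $\overline{\mathcal C}(k,d)=k+(1+o(1))\sqrt{d/2}$.
4. If $Q\ge2$, $2Q+1$ is a prime power and $2Q^2+1\le d\le2Q^2+2Q+1$, then $\overline{\mathcal C}(k,d)=\max\{2d,k+Q\}$ for all $2d-\sqrt{d/2}\le k\le2d-2$.
5. For fixed $d$, the conjecture (for all $k$ in its range) is true for $8\le d\le13$ and false for every $d\ge16$. Moreover $\overline{\mathcal C}(2d-2,d)=2d+1$ for $16\le d\le25$. The cases $d=14,15$ are not settled here; there $\overline{\mathcal C}(2d-2,d)\in\{2d,2d+1\}$.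

## 3. Trading vectors for matrix rows

The norm is an unknown of the problem. The first move removes it.

**Lemma 1.** (i) If $\overline{\mathcal C}(k,d)\ge m>k$, there is a real $m\times m$ matrix $A$ of rank at most $d$ with $a_{ii}=1$ such that in each row all sums of $k$ entries lie in $[-1,1]$.

(ii) Conversely, if $m\ge d$, $m>k$, and such an $A$ exists with moreover all $|a_{ij}|\le1$, then $\overline{\mathcal C}(k,d)\ge m$.

**Proof.** (i) A subfamily with more than $k$ members of a $k$-collapsing family is $k$-collapsing, so we have unit vectors $x_1,\dots,x_m$ in a $d$-dimensional $X$ forming a $k$-collapsing family. By the Hahn–Banach theorem, for each $i$ there is a linear functional $\varphi_i$ of norm one with $\varphi_i(x_i)=1$. Put $a_{ij}=\varphi_i(x_j)$. Then $a_{ii}=1$, and for $|I|=k$,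
$$\Big|\sum_{j\in I}a_{ij}\Big|=\Big|\varphi_i\Big(\sum_{j\in I}x_j\Big)\Big|\le\Big\|\sum_{j\in I}x_j\Big\|\le1.$$
The matrix is a product of an $m\times d$ matrix (the functionals) and a $d\times m$ matrix (the vectors, in a basis of $X$), so its rank is at most $d$.

(ii) View the columns of $A$ in $\ell_\infty^m$. Column $j$ has norm exactly $1$ since $a_{jj}=1$ and $|a_{ij}|\le1$. Coordinate $i$ of a sum of $k$ columns is a sum of $k$ entries of row $i$, so lies in $[-1,1]$. The columns span a space of dimension at most $d\le m$, so they lie in a $d$-dimensional subspace of $\ell_\infty^m$. $\square$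

In all constructions below the off-diagonal entries are less than $1$, so the columns are distinct: column $j$ is the only one with a $1$ in row $j$. The standard family $\{\pm e_i\}$ corresponds to the direct sum of $d$ blocks $\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$.

## 4. How large the squares in a row can be

The question is now about the rank of a matrix with unit diagonal, and there is a standard inequality for that.

**Trace inequality.** For a real $m\times m$ matrix $A$ with singular values $\sigma_1,\dots,\sigma_r>0$, $r=\operatorname{rank}A$, write $A=\sum_l\sigma_lf_lg_l^{T}$ with unit vectors $f_l,g_l$ (singular value decomposition). Then $\operatorname{tr}A=\sum_l\sigma_l\langle f_l,g_l\rangle$, so by Cauchy–Schwarz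
$$|\operatorname{tr}A|\le\sum_{l=1}^r\sigma_l\le\sqrt{\operatorname{rank}A}\;\|A\|_F,\qquad \|A\|_F^2=\sum_{i,j}a_{ij}^2=\sum_l\sigma_l^2.\tag{2}$$

Apply this to $A$ from Lemma 1(i). The trace is $m$. If we could show that the squares of the *off-diagonal* entries in each row add up to at most $1$, then $\|A\|_F^2\le2m$, so $m^2\le d\cdot2m$, i.e. $m\le2d$. That would prove the conjecture. So let us find out how large these squares can be.

What do we know about the off-diagonal entries $b$ of a row? There are $N=m-1=k+q-1$ of them. Any $k-1$ of them together with the diagonal $1$ form a $k$-sum, so $1+(\text{sum of }k-1\text{ of them})\le1$. Any $k$ of them sum to at least $-1$.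

**Lemma 2.** Let $q\ge2$, $k\ge q+1$, $N=k+q-1$. Let $b\in\mathbb R^N$ be such that every sum of $k-1$ coordinates is $\le0$ and every sum of $k$ coordinates is $\ge-1$. Then
$$\sum_ib_i^2\le\max\{1,F\},\qquad F=\frac{(k-1)^2}{4q(q-1)(k-q)}.$$

For example, $q=2$, $k=3$, $N=4$: here $F=\frac12$, and $b=(0,0,0,-1)$ attains the bound $1$.

**Proof.** We use two facts about polyhedra. A non-empty polyhedron whose recession cone is $\{0\}$ is bounded, hence the convex hull of its vertices, so a convex function on it attains its maximum at a vertex. At a vertex of a polyhedron in $\mathbb R^N$, $N$ linearly independent constraints are tight.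

**Step 1: reduce to a polyhedron with few constraints.** We may assume $b_1\ge\dots\ge b_N$. Let $P$ be the polyhedron given by these $N-1$ order constraints and
$$\text{(A)}\quad b_1+\dots+b_{k-1}\le0,\qquad\text{(B)}\quad b_q+b_{q+1}+\dots+b_N\ge-1.$$
Note that (B) concerns the bottom $N-q+1=k$ coordinates and (A) the top $k-1=N-q$. Our $b$ lies in $P$, and $0\in P$.

**Step 2: check that $P$ is bounded, so that vertices suffice.** A vector in the recession cone is sorted, its top $k-1$ coordinates have average $\le0$ and its bottom $k$ coordinates have average $\ge0$. For a sorted vector, the average of the bottom $k$ is at most the overall average, which is at most the average of the top $k-1$. So all three averages are $0$. Since $k-1<N$, the top $k-1$ coordinates and the remaining ones have the same average; in a sorted vector every top coordinate is at least every remaining one, so all coordinates are equal, hence $0$.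

So $\sum b_i^2$ is maximal at a vertex. There are $N+1$ constraints, and at a vertex at least $N$ are tight: *at most one is not tight*. Before the cases, note $N=k+q-1\ge2q$.

**Step 3: vertices with all order constraints tight.** Then $b$ is constant, and since (A) or (B) is tight, the constant is $0$ or $-\frac1k$. So $\sum b_i^2\le\frac N{k^2}\le\frac{2k-2}{k^2}\le1$, using $q\le k-1$ and $k^2-2k+2>0$.

**Step 4: the other vertices.** Now (A) and (B) are tight and exactly one order constraint is not, so $b$ consists of $r$ coordinates equal to $\tau$ followed by $N-r$ coordinates equal to $-w$, with $1\le r\le N-1$.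

*Case $r\le q-1$.* All coordinates in (B) are $-w$, so $w=\frac1k$. Since $r\le q-1\le k-2$, (A) reads $r\tau=(k-1-r)w$, so $\tau=\frac{k-1-r}{rk}$. Then
$$\sum b_i^2=\frac1{k^2}\Big(\frac{(k-1-r)^2}r+N-r\Big)=\frac1{k^2}\Big(\frac{(k-1)^2}r-2(k-1)+N\Big)\le\frac{(k-1)^2-2(k-1)+N}{k^2}=\frac{k^2-3k+2+q}{k^2}\le1,$$
the last step because $3k\ge3q+3\ge q+2$.

*Case $r\ge N-q=k-1$.* All coordinates in (A) are $\tau$, so $\tau=0$. The $N-r\le q<k$ coordinates $-w$ all occur in (B), so $w=\frac1{N-r}$, and $\sum b_i^2=\frac1{N-r}\le1$.

*Case $q\le r\le N-q-1$.* Put $M=N-q=k-1$, $\sigma=q-1$, $\kappa=M-q\ge0$. Then (A) reads $r\tau=(M-r)w$. In (B) the top $\sigma$ coordinates are left out, all of them equal to $\tau$, so (B) reads $(N-r)w-(r-\sigma)\tau=1$. Substituting $\tau=(M-r)w/r$,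
$$\frac wr\big(r(N-r)-(r-\sigma)(M-r)\big)=1,$$
and the bracket is $r(N-M-\sigma)+\sigma M=r(q-\sigma)+\sigma M=r+\sigma M$. So
$$w=\frac r{r+\sigma M},\qquad\tau=\frac{M-r}{r+\sigma M}.\tag{3}$$
With $N=M+q$,
$$\sum b_i^2=\frac{r(M-r)^2+(M+q-r)r^2}{(r+\sigma M)^2}=\frac{r(M^2-\kappa r)}{(r+\sigma M)^2},$$
since $(M-r)^2+(M+q-r)r=M^2-Mr+qr$. To bound this independently of $r$, use the identity
$$M^2(r+\sigma M)^2-4\sigma(M+\kappa\sigma)\,r(M^2-\kappa r)=\big(r(M+2\sigma\kappa)-\sigma M^2\big)^2\ge0.$$
To check it, expand the left side: the coefficient of $r^2$ is $M^2+4\sigma\kappa M+4\sigma^2\kappa^2=(M+2\sigma\kappa)^2$, the coefficient of $r$ is $2\sigma M^3-4\sigma M^3-4\sigma^2\kappa M^2=-2\sigma M^2(M+2\sigma\kappa)$, and the constant term is $\sigma^2M^4$. Therefore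
$$\sum b_i^2\le\frac{M^2}{4\sigma(M+\kappa\sigma)}.$$
Finally $M+\kappa\sigma=M+(M-q)(q-1)=q(M-q+1)=q(k-q)$, so the bound is $F$. $\square$

## 5. From $d=8$ to the point where $2d$ is lost

**The smallest case by hand.** Let $d=8$, $k=14$, the only $k$ in the range. Suppose $m=17$ were possible; then $q=3$ and $F=\frac{13^2}{4\cdot3\cdot2\cdot11}=\frac{169}{264}<1$. So off-diagonal squares in each row add up to at most $1$, and (2) gives $17\le 2\cdot8$, a contradiction. Thus $\overline{\mathcal C}(14,8)=16$, as conjectured.

**Where this stops.** Keep $k=2d-2$ and $m=2d+1$, so $q=3$ and $F=\frac{(2d-3)^2}{24(2d-5)}$. What (2) and Lemma 2 give is $m\le d(1+\max\{1,F\})$. For $d=13$ we get $F=\frac{529}{504}$, slightly above $1$, but $27\le13(1+F)$ still fails, because $13F<13.7<14$. For $d=14$ we get $F=\frac{625}{552}$ and $14F>15.8>15$, so $29\le14(1+F)$ is true and there is no contradiction. For $d=16$, $F=\frac{841}{648}>1.29$.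

The loss is not an artifact of the lemma. Take $q=3$, $k=30$, $N=32$ and $r=13$ in (3), so $M=29$, $\sigma=2$: the row with $13$ entries $\frac{16}{71}$ and $19$ entries $-\frac{13}{71}$ is allowed. Its top $29$ entries sum to $\frac{13\cdot16-16\cdot13}{71}=0$ and its bottom $30$ to $\frac{11\cdot16-19\cdot13}{71}=-1$. The sum of its squares is $\frac{6539}{5041}>1.29$. So row by row, nothing forces the squares below $1$.

But the extremal rows also say what a counterexample should look like: each row has about $13$ off-diagonal entries near $0.23$ and about $19$ near $-0.18$. Together with equality in (2), which requires all nonzero singular values to be equal, this suggests looking for a highly symmetric two-valued matrix of small rank. The matrix $G$ of Section 1 is of this kind: $15$ entries $\frac15$ and $20$ entries $-\frac15$ in each row, and rank at most $15$. The rows of $A$ there have $14$ entries $\frac8{39}\approx0.205$ and $18$ entries $-\frac5{26}\approx-0.192$, or $12$ entries $\frac9{40}=0.225$ and $20$ entries $-\frac{13}{80}\approx-0.163$.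

## 6. The window for the row sum, and direct sums

For the constructions we want a condition on a row that is easy to check and implies that all $k$-sums lie in $[-1,1]$. Suppose the off-diagonal entries lie in $[-u,t]$ and the row sum is $T$. A $k$-sum omits $q$ entries. The largest risk upward is keeping the diagonal and omitting $q$ entries $-u$: we want $T+qu\le1$. The largest risk downward is omitting the diagonal and $q-1$ entries $t$: we want $T-1-(q-1)t\ge-1$. So $T$ must lie in a window.

**Definition.** Let $q\ge2$. An $m\times m$ matrix is *$q$-good* if $a_{ii}=1$ for all $i$ and for each row $i$ there are $t_i,u_i\ge0$ such that the off-diagonal entries of row $i$ lie in $[-u_i,t_i]$ and the row sum $T_i$ satisfies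
$$(q-1)t_i\le T_i\le1-qu_i.\tag{4}$$

**Example.** The $3\times3$ matrix with diagonal $1$ and off-diagonal entries $-\frac12$ is $2$-good: $t=0$, $u=\frac12$, $T=0$, and (4) reads $0\le0\le0$. The matrix $A$ of Section 1 is $3$-good: $2t=\frac{16}{39}=T\le\frac{11}{26}=1-3u$ in the first kind of row, and $2t=\frac9{20}=T\le\frac{41}{80}=1-3u$ in the second.

**Lemma 3.** In a $q$-good matrix all entries have absolute value at most $1$, and every sum of at least $m-q$ entries of a row lies in $[-1,1]$.

**Proof.** From $0\le(q-1)t_i\le T_i\le1-qu_i\le1$ we get $t_i,u_i\le1$. Let $I\subseteq[m]$ have complement $J$ with $|J|\le q$.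

If $i\in I$, the entries indexed by $J$ are off-diagonal and their sum is in $[-qu_i,qt_i]$. So the sum over $I$ is at most $T_i+qu_i\le1$ and at least $T_i-qt_i\ge-t_i\ge-1$.

If $i\in J$, the sum over $I$ is $T_i-1$ minus at most $q-1$ off-diagonal entries. So it is at least $T_i-1-(q-1)t_i\ge-1$ and at most $T_i-1+(q-1)u_i\le-u_i\le0$. $\square$

The next lemma pushes one example into all higher dimensions. Each extra dimension adds $2$ both to $k$ and to $m$, so $s=2d-k$ and $q$ stay fixed.

**Lemma 4 (direct sums).** Suppose there is a $q$-good $m_0\times m_0$ matrix $A_0$ of rank at most $d_0$, with $m_0=k_0+q$. Let $d\ge d_0$, $k=k_0+2(d-d_0)\ge2$, and suppose $k+q\ge d$. Then $\overline{\mathcal C}(k,d)\ge k+q$.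

**Proof.** Let $A$ be the direct sum of $A_0$ and $d-d_0$ blocks $\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$. It has size $k_0+q+2(d-d_0)=k+q$, rank at most $d$, unit diagonal and entries in $[-1,1]$. A $k$-subset omits exactly $q$ indices. In a row of $A_0$ the sum therefore is a sum of at least $m_0-q$ entries of that row of $A_0$ (plus zeros), which lies in $[-1,1]$ by Lemma 3. In the other rows the sum is in $\{0,\pm1\}$. Apply Lemma 1(ii) with $m=k+q$. $\square$

**Proof of Theorem 1.** By Section 1 there is a $3$-good $33\times33$ matrix of rank at most $16$. Use Lemma 4 with $d_0=16$, $q=3$, $k_0=30$. For $d\ge16$ we have $k=30+2(d-16)=2d-2\ge2$ and $k+q=2d+1\ge d$, so $\overline{\mathcal C}(2d-2,d)\ge2d+1$. Since $\sqrt{d/2}\ge\sqrt8>2$, the value $k=2d-2$ lies in the conjectured range. $\square$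

## 7. Balancing the row sums

How would one find the shifts $v_x$ of Section 1? Look at the restriction $G_X$ itself, with $q=3$ and $t=u=\frac15$. The window (4) is $\frac25\le T\le\frac25$: a single point. The row sums of $G_X$ are
$$R_x=-\sum_{z\in Z}G(x,z)=-\frac{c(x)-(3-c(x))}5=\frac{3-2c(x)}5\in\{\tfrac15,-\tfrac35\},$$
never $\frac25$. So $G_X$ is not good enough: in every row the sum is too small, and omitting the diagonal and two entries $\frac15$ gives $R_x-\frac75<-1$.

The remedy is to raise a whole row by a constant $v$ and rescale so that the diagonal is again $1$. This costs a single unit of rank for all rows together. After multiplying through by $1+v$, the row sum has become $R+mv$, and the window has become $[(q-1)(t+v),\;1+v-q(u-v)]$. The row sum grows with speed $m$ in $v$, the lower end only with speed $q-1$. So choose $v$ such that the row sum meets the lower end exactly: $R+mv=(q-1)(t+v)$. With $m=k+q$ this gives $v=\frac{(q-1)t-R}{k+1}$.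

**Lemma 5 (balancing).** Let $m=k+q$, $q\ge2$, and let $G$ be a real $m\times m$ matrix with unit diagonal, off-diagonal entries in $[-u,t]$ ($t,u\ge0$) and row sums $R_i$. Put $\alpha=(q-1)t$, $\beta=1-qu$, $v_i=(\alpha-R_i)/(k+1)$. If for all $i$

(a) $-t\le v_i\le u$ and $v_i>-1$, and

(b) $(k-1)(\alpha-R_i)\le(k+1)(\beta-R_i)$,

then $A=\big((g_{ij}+v_i)/(1+v_i)\big)_{i,j}$ is $q$-good and $\operatorname{rank}A\le\operatorname{rank}G+1$.

**Proof.** $A$ arises from $G$ by adding $v\mathbf1^{T}$, which has rank at most one, and rescaling rows by nonzero factors. This gives the rank claim, and the diagonal is $1$. Fix a row and drop the index $i$. Since $1+v>0$, the off-diagonal entries lie in $[-u',t']$ with $t'=\frac{t+v}{1+v}$ and $u'=\frac{u-v}{1+v}$, both nonnegative by (a). Since $(k+1)v=\alpha-R$ and $m=(k+1)+(q-1)$,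
$$R+mv=\alpha+(q-1)v=(q-1)(t+v),$$
so the row sum of $A$ is $T=(q-1)t'$: the left inequality of (4) holds with equality. The right inequality $T\le1-qu'$, multiplied by $1+v$, reads $R+mv\le1+v-q(u-v)=\beta+(q+1)v$, i.e. $(k-1)v\le\beta-R$. Multiplying by $k+1$ gives exactly (b). $\square$

For $G_X$ with $m=33$, $q=3$, $k=30$ we have $\alpha=\beta=\frac25$, and $v_x=(\frac25-R_x)/31$ is $\frac1{155}$ or $\frac1{31}$, as in Section 1. Now the role of $Z$ is visible. With $\alpha=\beta$, condition (b) says $29(\frac25-R_x)\le31(\frac25-R_x)$, i.e. $R_x\le\frac25$. A cell $x$ collinear with *no* deleted cell would have $R_x=\frac35$, and (b) would fail. So the deleted cells must cover everything else, and $Z$ does.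

Why delete at all? With all $36$ cells, $R_x=0$, $k=33$ and $v=\frac25/34=\frac1{85}$; (a) and (b) hold, and we get a $3$-good $36\times36$ matrix of rank at most $16$. But then $k=33=2\cdot16+1$, outside the conjectured range. For $k=2d-2=30$ and $q=3$ one needs exactly $33$ cells.

## 8. Parallel classes in affine planes: proof of Theorem 2

In Section 1 the window had width $\beta-\alpha=0$, which is why a special set $Z$ was needed. If the grid is a little larger than $2q\times2q$, the window opens and hardly any care is needed in choosing the cells.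

**Affine planes.** Let $p$ be a prime power and $V=\mathbb F_p^2$ over the field with $p$ elements. Its lines fall into $p+1$ parallel classes, each consisting of $p$ disjoint lines of size $p$. Two lines of different classes meet in exactly one point, and two distinct points lie on exactly one common line.

Now let $q\ge2$ and $p\ge2q+1$. Fix parallel classes $0,1,\dots,q$; there are enough of them since $p+1\ge q+1$.

**Claim.** If $k\ge q(p-1)+1$ and $m:=k+q\le p^2$, there is a $q$-good $m\times m$ matrix of rank at most $q(p-1)+1$.

**Step 1: the matrix on all of $V$.** Let $B_c(x,y)=1$ if $x,y$ are on a common line of class $c$, and $0$ otherwise, and put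
$$G=\frac1{q(p-1)}\sum_{c=1}^q(pB_c-J).$$
Each row of $pB_c-J$ is constant on the $p$ lines of class $c$ and has sum $p\cdot p-p^2=0$, so this summand has rank at most $p-1$ and $\operatorname{rank}G\le q(p-1)$. The diagonal is $\frac{qp-q}{q(p-1)}=1$. Two distinct points lie on a common line of at most one of the classes $1,\dots,q$, so the off-diagonal entries are
$$t=\frac{p-q}{q(p-1)}\quad\text{or}\quad-u\ \text{ with }\ u=\frac q{q(p-1)}=\frac1{p-1}.$$

**Step 2: choose $m$ points whose row sums are under control.** Class $0$ has been kept in reserve for this. Write $m=ap+b$ with $0\le b<p$, and let $X$ consist of $a$ full lines of class $0$ and $b$ points of one further line of class $0$. A line of class $c\ge1$ meets every class-$0$ line in one point, so it meets $X$ in $a$ or $a+1$ points, the latter only if $b\ge1$. Let $L_c(x)$ be the class-$c$ line through $x\in X$. The row sum of $G_X$ at $x$ is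
$$R_x=\sum_{y\in X}G(x,y)=\frac{p\sum_{c=1}^q|X\cap L_c(x)|-qm}{q(p-1)}.$$
With all intersections equal to $a$ the numerator is $-qb$; with all equal to $a+1$ it is $q(p-b)$. So $R_x\ge-\frac b{p-1}\ge-1$. If $b\ge1$, then $R_x\le\frac{p-b}{p-1}\le1$; if $b=0$, then $R_x=0$. In all cases $-1\le R_x\le1$.

**Step 3: the window is open.** With $\alpha=(q-1)t$ and $\beta=1-qu$,
$$\beta-\alpha=1-\frac{q^2+(q-1)(p-q)}{q(p-1)}=\frac{p-2q}{q(p-1)}>0,$$
because $q(p-1)-q^2-(q-1)(p-q)=p-2q$. So $0\le\alpha<\beta\le1$.

**Step 4: condition (a) of Lemma 5.** Recall $v_x=(\alpha-R_x)/(k+1)$. From above, $v_x\le\frac{\alpha+1}{k+1}\le\frac2{k+1}<\frac1{p-1}=u$, because $k+1>q(p-1)\ge2(p-1)$. From below, $R_x\le1$ and $\alpha\ge0$ give $v_x\ge-\frac1{k+1}>-1$. Since $q\le\frac{p-1}2$, we have $p-q\ge\frac{p+1}2$, so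
$$t\ge\frac{p+1}{2q(p-1)}>\frac1{2q}\ge\frac1{p-1}>\frac1{k+1},$$
and hence $v_x\ge-t$.

**Step 5: condition (b).** The difference of the two sides of (b) is $(k+1)(\beta-R_x)-(k-1)(\alpha-R_x)=(k-1)(\beta-\alpha)+2\beta-2R_x$. As $R_x\le1$ and $1-\beta=\frac q{p-1}$, this is nonnegative as soon as
$$(k-1)\frac{p-2q}{q(p-1)}\ge\frac{2q}{p-1},\qquad\text{i.e.}\qquad(k-1)(p-2q)\ge2q^2.$$
This holds since $p-2q\ge1$ and $k-1\ge q(p-1)\ge q\cdot2q$. Lemma 5 applied to $G_X$, which has rank at most $q(p-1)$, proves the Claim.

**Step 6: pass to all $d$.** Let $d_0=q(p-1)+1\le d$, $0\le s\le d_0$, and $k_0=2d_0-s$. To use the Claim with $k_0$ we need two things. First, $k_0\ge d_0=q(p-1)+1$. Second, since $2q\le p-1$,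
$$k_0+q\le2q(p-1)+2+q\le(p-1)^2+2+\frac{p-1}2\le p^2,$$
the last step because $p^2-(p-1)^2=2p-1\ge2+\frac{p-1}2$ for $p\ge5$. So there is a $q$-good matrix of size $k_0+q$ and rank at most $d_0$. In Lemma 4, $k=k_0+2(d-d_0)=2d-s$. Here $k\ge k_0\ge d_0\ge2$, and $k+q=2d-s+q\ge d$ because $s\le d_0\le d$. So $\overline{\mathcal C}(2d-s,d)\ge2d-s+q$. $\square$

To beat $2d$ at $s=2$ this theorem needs $q\ge3$, hence $p\ge7$ and $d\ge19$. Section 1 is the borderline case in which the side $6$ of the grid is exactly $2q$; it reaches $d=16$.

## 9. The trace bound pushed to its limit: proof of Theorem 3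

We return to the inequality $m\le d(1+\max\{1,F\})$ of Section 5 and ask for which $m$ it is contradictory. Since $F$ decreases as $q$ grows, a family that is too large defeats itself, and the threshold turns out to be $q\approx\sqrt{d/2}$.

Let $d\ge8$ and $2\le s\le\sqrt{d/2}$, and suppose Theorem 3 fails. Put $m=\max\{2d,k+q_1\}+1$, so $\overline{\mathcal C}(k,d)\ge m$, and let $q=m-k=\max\{s,q_1\}+1\ge3$. Take $A$ from Lemma 1(i).

**Step 1: a lower bound for $4q(q-1)$.** This is the denominator of $F$. By definition of $q_1$ we have $q\ge q_1+1>\frac12+\sqrt{(d-1)/2}$, so $(2q-1)^2>2d-2$ and $4q(q-1)=(2q-1)^2-1>2d-3$. Being an integer,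
$$4q(q-1)\ge2d-2.\tag{5}$$

**Step 2: an upper bound for an error term.** Let $x=\sqrt{d/2}\ge2$. Then $s\le x$ and $q_1\le\frac12+x$, so $q-1\le x+\frac12$. Also $k\ge2d-x=4x^2-x$. Hence $k-q\ge4x^2-2x-\frac32>0$, and so $k\ge q+1$, as Lemma 2 requires. Put
$$\rho:=\frac{(q-1)^2}{k-q}\le\frac{(x+\frac12)^2}{4x^2-2x-\frac32},\qquad\frac d{d-2}=\frac{x^2}{x^2-1}\le\frac43.$$
We claim $\rho\,\frac d{d-2}<1$. It suffices that $4x^2-2x-\frac32-\frac43(x+\frac12)^2=\frac83x^2-\frac{10}3x-\frac{11}6$ is positive for $x\ge2$. At $x=2$ its value is $4-\frac{11}6>0$, and it is increasing for $x\ge\frac58$.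

**Step 3: the trace inequality.** The $N=m-1=k+q-1$ off-diagonal entries of each row of $A$ satisfy the hypotheses of Lemma 2: adding the diagonal $1$ to any $k-1$ of them gives at most $1$, and any $k$ of them sum to at least $-1$. So $\|A\|_F^2\le m(1+\max\{1,F\})$, and (2) gives $m^2\le d\,m(1+\max\{1,F\})$, i.e. $m\le d(1+\max\{1,F\})$. As $m\ge2d+1$, the maximum cannot be $1$, so
$$m-d\le dF.$$

**Step 4: solve for $m$.** Since $(k-1)^2=(k-q)(k+q-2)+(q-1)^2$ and $k+q=m$,
$$F=\frac{k+q-2+\rho}{4q(q-1)}=\frac{m-2+\rho}{4q(q-1)}\le\frac{m-2+\rho}{2d-2}$$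
by (5). So $(2d-2)(m-d)\le d(m-2+\rho)$. Collecting $m$ on the left gives
$$m(d-2)\le2d(d-2)+\rho d,\qquad\text{i.e.}\qquad m\le2d+\rho\frac d{d-2}<2d+1$$
by Step 2. This contradicts $m\ge2d+1$. $\square$

## 10. Comparing $s$ with $\sqrt{d/2}$: proof of Corollary 4

Two facts on primes are used. Bertrand's postulate: for every integer $n\ge1$ there is a prime $p$ with $n<p\le2n$. And a consequence of the prime number theorem: for every $\delta>0$ and all large $n$ there is a prime in $[n,(1+\delta)n]$. Recall also (1).

**Part 1: where the upper bound is $2d$.** If $(2s+1)^2>2d-2$, then $s+\frac12>\sqrt{(d-1)/2}$, so $s+1>\frac12+\sqrt{(d-1)/2}\ge q_1$. Hence $q_1\le s$ and $k+q_1\le k+s=2d$. Theorem 3 and (1) give $\overline{\mathcal C}(k,d)=2d$.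

**Part 2: where the lower bound exceeds $2d$.** Let $2\le s\le\lfloor\frac12\sqrt d\rfloor-1$; then $s<\sqrt{d/2}$, so $s$ is in the range. Let $q=\lfloor\frac12\sqrt d\rfloor\ge s+1\ge3$. By Bertrand there is a prime $p$ with $2q<p\le4q$. Then $p\ge2q+1$ and $q(p-1)+1\le4q^2-q+1\le4q^2\le d$, and $s\le q\le q(p-1)+1$. Theorem 2 gives $\overline{\mathcal C}(2d-s,d)\ge2d-s+q\ge2d+1$.

For the asymptotic claim let $0<\delta<1$ (for $\delta\ge1$ there is no such $s$), and let $q=\lfloor(1-\delta)\sqrt{d/2}\rfloor$. For large $d$ we have $q\ge2$ and there is a prime $p\in[2q+1,(1+\delta)(2q+1)]$. Then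
$$q(p-1)+1\le2(1+\delta)q^2+\delta q+1\le(1+\delta)(1-\delta)^2d+O(\sqrt d)\le d$$
for large $d$, because $(1+\delta)(1-\delta)^2=(1-\delta^2)(1-\delta)<1$. Also $q(p-1)+1\ge2q^2\ge\sqrt{d/2}$ for large $d$. So Theorem 2 applies to *every* $s$ in the range:
$$\overline{\mathcal C}(2d-s,d)\ge2d-s+q\qquad(2\le s\le\sqrt{d/2},\ d\ge d_0(\delta)).\tag{6}$$
If $s\le(1-\delta)\sqrt{d/2}-1$, then the integer $s+1$ is at most $(1-\delta)\sqrt{d/2}$, so $s+1\le q$ and the right side is at least $2d+1$. Thus for large $d$ the conjecture fails on all but an $o(1)$ proportion of its range.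

**Part 3: the asymptotics.** From below, (6) says $\overline{\mathcal C}(k,d)\ge k+(1-\delta)\sqrt{d/2}-1$ for all $k$ in the range, once $d\ge d_0(\delta)$. From above, Theorem 3 bounds $\overline{\mathcal C}(k,d)$ by $\max\{2d,k+q_1\}$, where $2d=k+s\le k+\sqrt{d/2}$ and $q_1\le\sqrt{d/2}+\frac12$. So $\overline{\mathcal C}(k,d)=k+(1+o(1))\sqrt{d/2}$ uniformly.

**Part 4: where both bounds meet.** Here $d\ge2Q^2+1\ge9$. Take $q=Q$ and $p=2Q+1$ in Theorem 2: $q(p-1)+1=2Q^2+1\le d$. Moreover $\frac d2\le Q^2+Q+\frac12<(Q+1)^2$, so $s\le\sqrt{d/2}<Q+1\le2Q^2+1$. Hence $\overline{\mathcal C}(k,d)\ge k+Q$, and with (1) $\overline{\mathcal C}(k,d)\ge\max\{2d,k+Q\}$. For the upper bound, $Q^2\le\frac{d-1}2\le Q^2+Q<(Q+\frac12)^2$, so $Q+\frac12\le\frac12+\sqrt{(d-1)/2}<Q+1$. Thus $q_1=Q$, and Theorem 3 matches.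

**Part 5: small $d$.** For $8\le d\le13$ we have $2\le\sqrt{d/2}<3$, so $s=2$ is the only value in the range, and $(2s+1)^2=25>24\ge2d-2$. Part 1 applies, and the conjecture is true. For $d\ge16$ it is false by Theorem 1. For $14\le d\le25$ we have $\sqrt{(d-1)/2}\ge\sqrt{6.5}>\frac52$ and $\sqrt{(d-1)/2}\le\sqrt{12}<\frac72$, so $q_1=3$, and Theorem 3 gives $\overline{\mathcal C}(2d-2,d)\le\max\{2d,2d+1\}=2d+1$. For $16\le d\le25$ Theorem 1 gives equality; in particular $\overline{\mathcal C}(30,16)=33$. For $d=14,15$, (1) leaves the two values $2d$ and $2d+1$. $\square$
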